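# Extremal points force the axiom of choice: the two Krein–Milman Lemmas over ZF

## 1. Theorem A and its vocabulary

**Theorem A (ZF).** The Krein–Milman (weak) Lemma implies the axiom of choice. Hence, over ZF,
$$\text{weak Lemma}\iff\text{Strong Lemma}\iff\text{AC}.$$
No form of the Hahn–Banach theorem, the Banach–Alaoglu theorem or the Boolean Prime Ideal theorem (BPI) is assumed.

Here are the terms. We work in ZF, set theory without the axiom of choice (AC). All topological vector spaces are real, Hausdorff and locally convex. *Compact* means that every family of closed subsets with the finite intersection property (FIP) has nonempty intersection.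

**Definition 1 (extremal point).** An extremal point of a convex set $K$ is a point $e\in K$ that cannot be written as $e=\frac12(x+y)$ with $x,y\in K$ and $x\ne y$.

**Definition 2 (convex-compact).** A subset $A$ of a locally convex space $X$ is convex-compact if, whenever $\mathcal F$ is a family of closed convex subsets of $X$ such that $\{A\cap F: F\in\mathcal F\}$ has the FIP, then $A\cap\bigcap_{F\in\mathcal F}F\neq\varnothing$.

Every nonempty compact set is convex-compact. The interval $(0,1)\subseteq\mathbb R$ is not: the sets $[0,1/n]$ have traces on $(0,1)$ with the FIP, but their intersection is $\{0\}$. The closed unit ball of $\ell^2(\omega)$ in the norm topology is convex-compact, as we shall check in Section 8. It is not compact: the sets $\{e_m:m\ge n\}$ are closed, since distinct unit vectors $e_m$ have distance $\sqrt2$; they have the FIP, and their intersection is empty.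

**Weak Lemma.** Every nonempty convex compact subset of a locally convex space has an extremal point.

**Strong Lemma.** Every nonempty convex and convex-compact subset of a locally convex space has an extremal point.

Since nonempty compact sets are convex-compact, the Strong Lemma implies the weak one in ZF. Whether the two are equivalent without choice is a question in Asaf Karagila's paper "Zornian Functional Analysis or: How I Learned to Stop Worrying and Love the Axiom of Choice" (arXiv:2010.15632). The following facts of ZF form the background. The weak Lemma together with Banach–Alaoglu, in particular together with BPI, implies AC. The Strong Lemma together with Hahn–Banach implies AC. BPI is strictly stronger than Hahn–Banach. And, by Luxemburg, Hahn–Banach is equivalent to the statement that the unit ball of the dual of every normed space is convex-compact in the weak-$*$ topology. Theorem A says that the additional hypotheses in the first two facts can be dropped over ZF.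

Three further theorems say how little is used and where the limit lies. ZFA is set theory with atoms (objects that have no elements and are different from $\varnothing$); in Theorem C, Foundation is not used.

**Theorem B (ZF).** AC already follows from the weak Lemma restricted to those unit balls of duals of normed spaces that are weak-$*$ compact. So "every weak-$*$ compact dual unit ball of a normed space has an extremal point" is equivalent to AC.

**Theorem C (ZFA, Foundation not used).** The Strong Lemma implies that every set is well-orderable. The weak Lemma implies that every linearly orderable set is well-orderable.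

**Theorem D (ZFA).** The Axiom of Multiple Choice (MC) implies the weak Lemma. In the second Fraenkel model the weak Lemma holds and the Strong Lemma fails. So the equivalence in ZF genuinely depends on excluding atoms.

Here MC says: for every family of nonempty sets there is a function assigning to each member a nonempty finite subset of it.

The implication AC $\Rightarrow$ Strong Lemma is a theorem of ZFC, and we recall the argument. Let $K$ be nonempty, convex and convex-compact. Call $M\subseteq K$ a *face* if $\frac12(x+y)\in M$ with $x,y\in K$ forces $x,y\in M$. Consider the nonempty faces of the form $K\cap F$ with $F$ closed and convex. The intersection of a chain of them is again one, because it is nonempty by convex-compactness. By Zorn's Lemma there is a minimal one, $M$. If $M$ had two points, Hahn–Banach would give a continuous linear $\varphi$ that separates them. The sets $M\cap\{\varphi\ge c\}$, for real $c<\sup_M\varphi$, have the FIP, so some point of $M$ lies in all of them. Hence $\sup_M\varphi$ is finite and attained, and $M\cap\{\varphi\ge\max_M\varphi\}$ is a strictly smaller face of the same form, a contradiction. So $M$ is a single point, which is extremal.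

All the work is therefore in one implication: extremal points of compact convex sets must produce choices.

## 2. Choice functions from $\ell^1$-balls, and why compactness is the obstacle

Take one set $A=\{a,b\}$ and the diamond $\{f\in\mathbb R^A:|f(a)|+|f(b)|\le1\}$. Its extremal points are $\pm1_{\{a\}}$ and $\pm1_{\{b\}}$, so an extremal point selects an element of $A$. This suggests an approach to AC. Given a family $(A_i)_{i\in I}$ of pairwise disjoint nonempty sets, let
$$Q=\Big\{f\in\mathbb R^{\bigcup_i A_i}:\ \sum_{t\in S}|f(t)|\le1\text{ for every }i\text{ and every finite }S\subseteq A_i\Big\}.$$

*An extremal point $f$ of $Q$ is a choice function.* Fix $i$. If $f=0$ on $A_i$, take any $a\in A_i$; then $f\pm1_{\{a\}}\in Q$, and $f$ is not extremal. If $f(a)\ne0\ne f(b)$ for two points $a\neq b$ of $A_i$, put $\varepsilon=\min(|f(a)|,|f(b)|)$ and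
$$f_\pm=f\pm\varepsilon\big(\operatorname{sgn}f(a)\,1_{\{a\}}-\operatorname{sgn}f(b)\,1_{\{b\}}\big).$$
This moves absolute mass $\varepsilon$ from one point to the other, so the sum of $|f_\pm|$ over any finite subset of $A_i$ that contains $a$ and $b$ is the same as that of $|f|$. A smaller finite set can only have a smaller sum, so $f_\pm\in Q$, and $f$ is not extremal. Hence $f$ is nonzero at exactly one point of each $A_i$.

So the weak Lemma would give AC at once if $Q$ were compact. Banach–Alaoglu makes it compact: on finitely supported functions let $p(x)=\sum_i\max_{A_i}|x|$. Then $|\sum_t f(t)x(t)|\le p(x)$ for $f\in Q$, and testing a functional $f$ on sign vectors supported on a finite $S\subseteq A_i$ shows that dual norm $\le1$ forces $f\in Q$. Thus $Q$ is a dual unit ball, and the weak-$*$ topology is the pointwise one.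

*Without such help, compactness of $Q$ already contains choice.* Suppose every $A_i$ has two elements and $Q$ is compact. The sets
$$F_i=\{f\in Q:\ f{\restriction}A_i=1_{\{a\}}\text{ for some }a\in A_i\}$$
are closed, since each is given by two alternatives on two coordinates, and they have the FIP, since finitely many choices are always possible. A point of $\bigcap_iF_i$ is a choice function for $(A_i)$. So if a sequence $(A_n)_{n\in\omega}$ of pairs has no choice function, its $Q$ is not compact, although its index set is as good as possible. We cannot expect to prove compactness when even picking one of two points is impossible.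

This tells us what to change.

1. Picking from finite sets is harmless if the points are linearly ordered: take the least one. So we test only sets $D$ that carry a linear order.
2. The index set must be well-ordered too, so that a definite index can be picked. The direct route to a well-ordering of $D$ uses a choice function on all nonempty subsets of $D$, and these are not indexed by ordinals.
3. So we make the extremal point trace out a well-ordering of $D$ directly. Each next step depends on the earlier ones; we therefore put all partial well-orderings of $D$ into a tree, whose *levels* are indexed by ordinals.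

It will remain to see that linearly ordered sets are enough. In ZF they are.

## 3. The tree of partial enumerations and the convex set $K_D$

Let $D$ be a nonempty set. Its *Hartogs number* $\lambda$ is the least ordinal that does not inject into $D$. It exists without choice and without Foundation. If $D$ has $n$ elements, $\lambda=n+1$; if $D=\omega$, $\lambda=\omega_1$. The ordinals that inject into $D$ are exactly those below $\lambda$.

Let $T$ be the set of all injective maps $t:\alpha\to D$ with $1\le\alpha<\lambda$, ordered by $\subseteq$, that is, by extension. Write $T_\alpha$ for the set of $t\in T$ with domain $\alpha$ (a *level*), and $T_{\supseteq v}=\{s\in T:s\supseteq v\}$. As $D\ne\varnothing$, $T\neq\varnothing$. We use two facts: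

- two elements contained in a common third one are comparable, being restrictions of one function to ordinals;
- distinct elements of the same level are incomparable.

An *antichain* is a set of pairwise incomparable elements. Put
$$K=K_D=\Big\{f\in\mathbb R^T:\ \sum_{t\in A}|f(t)|\le1\ \text{ for every finite antichain }A\subseteq T\Big\}.\tag{1}$$
The set $K$ is convex, contains $0$, satisfies $|f(t)|\le1$ for $f\in K$, and is closed in $\mathbb R^T$ with the product topology, since each condition in (1) is closed and involves finitely many coordinates. The space $\mathbb R^T$ is Hausdorff and locally convex.

**Example 1.** If $D=\{a\}$, then $T$ has one element, $K=[-1,1]$, and the extremal points are $\pm1$.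

**Example 2.** Let $D=\{a,b\}$. Then $T=\{(a),(b),(a,b),(b,a)\}$ consists of two chains, $(a)\subset(a,b)$ and $(b)\subset(b,a)$, and elements of different chains are incomparable. So
$$K=\big\{f:\ \max(|f(a)|,|f(a,b)|)+\max(|f(b)|,|f(b,a)|)\le1\big\}.$$
This is the unit ball of the $\ell^1$-sum of two copies of $\ell^\infty_2$. Its extremal points are the eight functions that are $\pm1$ at both points of one chain and $0$ on the other. The supporting chain names an enumeration, $a,b$ or $b,a$.

**Example 3.** Let $s:\alpha\to D$ be a bijection from an ordinal, and let $B$ be the set of its restrictions $s{\restriction}\beta$, $1\le\beta\le\alpha$. Then $1_B$ is an extremal point of $K_D$. It lies in $K$, since an antichain meets the chain $B$ at most once. Let $1_B=\frac12(g+h)$ with $g,h\in K$. On $B$, the bounds $|g|,|h|\le1$ force $g=h=1$. Let $u\in T\setminus B$. If $u$ were comparable with $s$, then $u\subseteq s$ (an injection cannot properly extend a bijection onto $D$), hence $u\in B$. So $\{u,s\}$ is an antichain, and $|g(u)|+|g(s)|\le1$ gives $g(u)=0$; likewise $h(u)=0$. Thus well-orderings of $D$ give extremal points. What we need is the reverse direction.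

## 4. Extremal points of $K_D$ give well-orderings of $D$

**Lemma 1 (no choice, no Foundation).** If $K_D$ has an extremal point, then $D$ is well-orderable.

*Proof.* Let $f$ be extremal. For $t\in T$ let
$$N_t=\sup\Big\{\sum_{s\in A}|f(s)|:\ A\subseteq T_{\supseteq t}\text{ a finite antichain}\Big\}\in[\,|f(t)|,1],\qquad B=\{t\in T:N_t>0\}.$$
So $N_t$ is the mass that $f$ has in the cone above $t$. We have $f=0$ off $B$, and $u\subseteq t$ implies $N_u\ge N_t$.

**Step 1 ($B$ is a chain).** This step shows that $f$ cannot have mass above two incomparable points, because mass could then be moved from one cone to the other, as in the diamond.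

Suppose $t,t'\in B$ are incomparable. Since neither extends the other, there is a least $\beta$ in both domains with $t(\beta)\ne t'(\beta)$. Put $v=t{\restriction}(\beta+1)$ and $v'=t'{\restriction}(\beta+1)$. These are incomparable elements of $T$ with $v{\restriction}\beta=v'{\restriction}\beta$, and $a:=N_v\ge N_t>0$, $b:=N_{v'}\ge N_{t'}>0$. Moreover every $s\supseteq v$ is incomparable with every $s'\supseteq v'$: otherwise the larger of $s,s'$ would contain both $v$ and $v'$, making them comparable. Let $0<\varepsilon\le\min(a,b)$ and define
$$f_\pm=\begin{cases}(1\pm\varepsilon/a)\,f&\text{on }T_{\supseteq v},\\(1\mp\varepsilon/b)\,f&\text{on }T_{\supseteq v'},\\ f&\text{elsewhere.}\end{cases}$$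
Then $f=\frac12(f_++f_-)$, and $f_+\ne f_-$ because $N_v>0$ means that $f$ is not identically $0$ on $T_{\supseteq v}$.

We check that $f_\pm\in K$. Let $A$ be a finite antichain, and put $A_1=A\cap T_{\supseteq v}$, $A_2=A\cap T_{\supseteq v'}$, $A_0=A\setminus(A_1\cup A_2)$.

*Case 1: some $w\in A_0$ satisfies $w\subsetneq v$ or $w\subsetneq v'$.* Then $w$ has domain at most $\beta$, so $w\subseteq v{\restriction}\beta=v'{\restriction}\beta$, and $w$ is comparable with every element of $T_{\supseteq v}\cup T_{\supseteq v'}$. As $A$ is an antichain, $A_1=A_2=\varnothing$, and $\sum_A|f_\pm|=\sum_A|f|\le1$.

*Case 2: otherwise.* Every $w\in A_0$ is incomparable with $v$ and with $v'$. Then $w$ is incomparable with every $s\supseteq v$: if $w\subseteq s$, then $w$ and $v$ lie in the common element $s$ and are comparable; if $s\subseteq w$, then $v\subseteq w$. The same holds for $v'$. So for all finite antichains $C_1\subseteq T_{\supseteq v}$ and $C_2\subseteq T_{\supseteq v'}$, the set $A_0\cup C_1\cup C_2$ is a finite antichain, and $\sum_{A_0}|f|+\sum_{C_1}|f|+\sum_{C_2}|f|\le1$. Take suprema over $C_1$ and $C_2$: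
$$\sum_{A_0}|f|+a+b\le1.\tag{2}$$
Now $\sum_{A_1}|f|\le a$ and $\sum_{A_2}|f|\le b$, and the coefficients $1\pm\varepsilon/a$, $1\mp\varepsilon/b$ are nonnegative. Hence
$$\sum_A|f_\pm|\le\sum_{A_0}|f|+\Big(1\pm\frac\varepsilon a\Big)a+\Big(1\mp\frac\varepsilon b\Big)b=\sum_{A_0}|f|+a+b\le1.$$

So $f_\pm\in K$, and $f$ is not extremal, a contradiction.

**Step 2 ($B$ is a maximal chain).** This step shows that the chain goes as far as it can; otherwise there is room for one more coordinate.

An antichain meets a chain in at most one point. So every function that is supported on a chain and bounded by $1$ in absolute value lies in $K$. Suppose $t\notin B$ is comparable with all elements of $B$. Then $f(t)=0$, and the functions $f\pm1_{\{t\}}$ are supported on the chain $B\cup\{t\}$ and bounded by $1$. They lie in $K$, they are distinct, and their midpoint is $f$, a contradiction. In particular $B\neq\varnothing$.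

**Step 3 (reading off the well-ordering).** This step turns the maximal chain into a bijection.

As $B$ is a chain, $s=\bigcup B$ is an injection from an ordinal $\alpha$ into $D$, so $\alpha<\lambda$. Suppose $d\in D\setminus\operatorname{ran}s$. Then $s'=s\cup\{(\alpha,d)\}$ is an injection of $\alpha+1$ into $D$, so $\alpha+1<\lambda$ and $s'\in T$. It extends every member of $B$, and it is not in $B$, since $s'\not\subseteq s$. This contradicts Step 2. Hence $s:\alpha\to D$ is a bijection. $\square$

## 5. Compactness of $K_D$ over a linear order

**Lemma 2 (no choice, no Foundation).** If $D$ carries a linear order, then $K_D$ is compact in $\mathbb R^T$.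

If $T$ were well-ordered, we could go through the coordinates one at a time and fix for each the least possible limit value. But $T$ is only linearly ordered: take shorter sequences first, and order sequences of the same length by their first difference. Call this linear order $\prec$. The plan is to fix values only at those coordinates where the given sets *force* the functions away from $0$, and to let all other coordinates be $0$. The bound (1) on levels makes the forcing coordinates a definable finite set, and $\prec$ selects one.

*Proof.* Let $\mathcal F$ be a family of closed subsets of $K$ with the FIP. Since $K$ is closed, these sets are closed in $\mathbb R^T$. By transfinite recursion we define distinct $t_\eta\in T$ and reals $r_\eta\in[-1,1]$. Let $\mathcal G_\xi$ be the filter on $K$ generated by $\mathcal F$ and the sets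
$$\{f\in K:\ |f(t_\eta)-r_\eta|<\delta\},\qquad \eta<\xi,\ \delta>0.$$
The inductive hypothesis is that $\mathcal G_\xi$ is *proper*, that is, $\varnothing\notin\mathcal G_\xi$. For $\xi=0$ this is the FIP (and $K\neq\varnothing$). At a limit, $\mathcal G_\xi$ is an increasing union of proper filters, hence proper.

At stage $\xi$ put $E=\{t_\eta:\eta<\xi\}$, and let $g_\xi\in\mathbb R^T$ have the value $r_\eta$ at $t_\eta$ and $0$ off $E$.

**Step 1 (the stopping rule).** This step tests whether the candidate $g_\xi$ already works, and records what it means if it does not.

If every neighbourhood of $g_\xi$ meets every member of $\mathcal G_\xi$, *stop*. Then $g_\xi\in\overline F=F$ for every $F\in\mathcal F$, and $g_\xi\in \overline K=K$, so $\bigcap\mathcal F\neq\varnothing$.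

If we do not stop, there are finite sets $E'\subseteq E$ and $S\subseteq T\setminus E$, a $\delta>0$ and a $G\in\mathcal G_\xi$ such that no $f\in G$ satisfies $|f-g_\xi|<\delta$ on all of $E'\cup S$. Intersect $G$ with the sets $\{|f(t_\eta)-r_\eta|<\delta\}$ for $t_\eta\in E'$. The result $G'\in\mathcal G_\xi$ is nonempty, and each $f\in G'$ is $\delta$-close to $g_\xi$ on $E'$, so it fails to be close at some point of $S$, where $g_\xi=0$. Hence $S\ne\varnothing$, and $\max_S|f|\ge\delta$ for all $f\in G'$.

Call $(S,n)$ *good* if $S\subseteq T\setminus E$ is finite, $n\ge1$ is an integer, and
$$\{f\in K:\ |f(s)|\ge1/n\text{ for some }s\in S\}\in\mathcal G_\xi.\tag{3}$$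
We have shown that good pairs exist: take $1/n\le\delta$. The pair $(\varnothing,n)$ is never good, because $\mathcal G_\xi$ is proper.

**Step 2 (definable parameters).** This step fixes, without choice, the levels, the threshold and the size of the good sets that we look at.

For a finite set $L$ of ordinals $\alpha$ with $1\le\alpha<\lambda$ let $T_L=\bigcup_{\alpha\in L}T_\alpha$. Consider those $L$ for which some good $(S,n)$ has $S\subseteq T_L$; there are some. Take such an $L$ of least cardinality and, among those, the one that is lexicographically least when listed as a decreasing tuple. It exists, since the lexicographic order on tuples of ordinals of a fixed length is a well-ordering. This is where we use that levels are indexed by ordinals. For this $L$ take the least $n$ for which there is a good $(S,n)$ with $S\subseteq T_L$, and then the least size $k=|S|$ that occurs for these $L$ and $n$. We have $k\ge1$. Let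
$$\mathcal S=\{S\subseteq T_L\setminus E:\ |S|=k,\ (S,n)\text{ good}\}\neq\varnothing.$$

**Step 3 (the family $\mathcal S$ is finite).** This step shows $|\mathcal S|\le(n|L|)^k$, so that the members of $\mathcal S$ have a finite union.

For $f\in K$ let $\sigma(f)=\{t\in T_L\setminus E:|f(t)|\ge1/n\}$. Each level is an antichain, so by (1) $\sigma(f)$ has at most $n$ elements in each level. Hence $|\sigma(f)|\le n|L|$.

Let $S_1,\dots,S_N\in\mathcal S$ be distinct. By (3),
$$G=\{f\in K:\ \sigma(f)\cap S_j\ne\varnothing\text{ for all }j\le N\}\in\mathcal G_\xi.$$
If $R\subseteq T_L\setminus E$ and $|R|<k$, then by minimality of $k$ the pair $(R,n)$ is not good. So $\{f:\sigma(f)\cap R\ne\varnothing\}\notin\mathcal G_\xi$, this set does not contain $G$, and some $f\in G$ has $\sigma(f)\cap R=\varnothing$.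

We now define finite families $\mathcal R_i$, $0\le i\le k$, of $i$-element subsets of $T_L\setminus E$ with $|\mathcal R_i|\le(n|L|)^i$ such that every $S_j$ contains a member of $\mathcal R_i$. Put $\mathcal R_0=\{\varnothing\}$. Given $\mathcal R_i$ with $i<k$, pick for each of its finitely many members $R$ some $f_R\in G$ with $\sigma(f_R)\cap R=\varnothing$, and set
$$\mathcal R_{i+1}=\{R\cup\{t\}:\ R\in\mathcal R_i,\ t\in\sigma(f_R)\}.$$
Its members have $i+1$ elements, and there are at most $(n|L|)^i\cdot n|L|$ of them. If $S_j\supseteq R\in\mathcal R_i$, then, since $f_R\in G$, $S_j$ contains some $t\in\sigma(f_R)$, and so $R\cup\{t\}\subseteq S_j$. For $i=k$, each $S_j$ contains a member of $\mathcal R_k$, and both have $k$ elements, so they are equal. Hence $N\le(n|L|)^k$. Only finitely many choices were made, inside the proof of a numerical bound. A set whose finite subsets have bounded size is finite, so $\mathcal S$ is finite.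

**Step 4 (the next coordinate and its value).** This step defines $t_\xi$ and $r_\xi$ and keeps the filter proper.

By Step 3, $\bigcup\mathcal S$ is a nonempty finite subset of $T\setminus E$. Let $t_\xi$ be its $\prec$-least element; this is where the linear order is used. Let
$$r_\xi=\min\bigcap_{G\in\mathcal G_\xi}\overline{\{f(t_\xi):f\in G\}}.$$
The sets in the intersection are closed subsets of $[-1,1]$ with the FIP, since $\mathcal G_\xi$ is a proper filter. The interval $[-1,1]$ is compact in ZF, so the intersection is a nonempty closed bounded set of reals and has a minimum. As $r_\xi$ lies in each of these closures, every set $\{f\in K:|f(t_\xi)-r_\xi|<\delta\}$ meets every member of $\mathcal G_\xi$. These sets are nested in $\delta$, so $\mathcal G_{\xi+1}$ is proper.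

**Step 5 (termination).** This step shows that the stopping rule must apply at some stage.

Since $t_\xi\notin\{t_\eta:\eta<\xi\}$, the $t_\xi$ are distinct. If the recursion never stopped, all ordinals would inject into the set $T$, which is impossible. When it stops, $\bigcap\mathcal F\ne\varnothing$ by Step 1. $\square$

**Example 4 (one run of the recursion).** Let $s_1\prec s_2\prec s_3$ be three points of $T_1$, and let $\mathcal F$ consist of the single closed set $F=\{1_{\{s_1\}},1_{\{s_2\}},1_{\{s_3\}}\}$. At stage $0$ the candidate is $g_0=0$, which has a neighbourhood that misses $F$. Here $L=\{1\}$ and $n=1$, and a finite $S\subseteq T_1$ is good with $n=1$ exactly if it contains all three points. So $k=3$, $\mathcal S=\{\{s_1,s_2,s_3\}\}$, in accordance with the bound $(1\cdot1)^3=1$, and $t_0=s_1$. The possible limit values at $s_1$ are $0$ and $1$, so $r_0=0$. Now the filter contains $\{1_{\{s_2\}},1_{\{s_3\}}\}$, and the same reasoning gives $t_1=s_2$, $r_1=0$. Then $1_{\{s_3\}}$ is the only function left, so $t_2=s_3$ and $r_2=1$. At stage $3$ the candidate is $g_3=1_{\{s_3\}}\in F$, and we stop. The set $\{s_1,s_2,s_3\}$ is found without choice; the linear order is needed to start with one of its points.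

## 6. From linear orders to all sets: proof of Theorem A

Assume ZF and the weak Lemma.

**Step 1 (linearly orderable sets are well-orderable).** This step combines the two lemmas.

Let $D$ be a nonempty linearly orderable set. By Lemma 2, $K_D$ is a nonempty convex compact subset of the Hausdorff locally convex space $\mathbb R^T$. By the weak Lemma it has an extremal point, and by Lemma 1 $D$ is well-orderable. In particular, for every ordinal $\kappa$ the power set $P(\kappa)$ is well-orderable: it is linearly ordered by first difference, where for $X\ne Y$ we put $X<Y$ if the least element of the symmetric difference lies in $Y$.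

**Step 2 (power sets of ordinals suffice).** This step derives AC from the well-orderability of all $P(\kappa)$. It is a theorem of H. Rubin (see Jech, *The Axiom of Choice*, Thm. 9.1); here is the argument.

Let $\gamma$ be an ordinal, let $\kappa$ be the Hartogs number of $V_\gamma$, and fix *one* well-ordering $W$ of $P(\kappa)$. With $W$ fixed, we define well-orderings $<_\beta$ of $V_\beta$ for all $\beta\le\gamma$ by recursion, without further choices. For $\beta=0$ the order is empty.

- *Successors.* As $V_\beta\subseteq V_\gamma$, the order type $\alpha$ of $(V_\beta,<_\beta)$ injects into $V_\gamma$, so $\alpha<\kappa$. The unique isomorphism $V_\beta\to\alpha$ induces an injection $V_{\beta+1}=P(V_\beta)\to P(\alpha)\subseteq P(\kappa)$. Pull back $W$ along it to get $<_{\beta+1}$.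
- *Limits.* Order $V_\beta$ first by rank, and elements of equal rank $\rho$ by $<_{\rho+1}$. This makes sense since they lie in $V_{\rho+1}$ and $\rho+1<\beta$.

So every $V_\gamma$ is well-orderable. By Foundation every set is a subset of some $V_\gamma$, so every set is well-orderable, and AC holds.

**Step 3 (closing the circle).** This step collects the implications. AC implies the Strong Lemma (Section 1), and the Strong Lemma implies the weak one. With Steps 1 and 2,
$$\text{weak Lemma}\ \Rightarrow\ \text{AC}\ \Rightarrow\ \text{Strong Lemma}\ \Rightarrow\ \text{weak Lemma}.$$
This proves Theorem A. $\blacksquare$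

If one states the Lemmas for complex spaces, Theorem A is proved in the same way: $K_D$ is a compact convex subset of $\mathbb C^T\supseteq\mathbb R^T$, and extremality does not depend on the scalars.

Note where Foundation enters: only in the last sentence of Step 2. Step 1 uses Lemmas 1 and 2, which need neither Foundation nor choice, so it is valid in ZFA. It is the part of Theorem C that concerns the weak Lemma.

## 7. $K_D$ as a dual unit ball: proof of Theorem B

By the proof in Section 6, it is enough to show that $K=K_D$, with the topology of $\mathbb R^T$, is the unit ball of the dual of a normed space with its weak-$*$ topology. Then for linearly ordered $D$ this ball is weak-$*$ compact by Lemma 2, and only such balls are used.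

**Step 1 (the normed space).** This step defines the predual. Let $X=\mathbb R^{(T)}$ be the space of finitely supported functions on $T$, and
$$p(x)=\sup_{f\in K}\Big|\sum_{t\in T}f(t)x(t)\Big|.$$
This is finite, being at most $\sum_t|x(t)|$, and it is a seminorm. It is a norm because $1_{\{t\}}\in K$ gives $p(x)\ge|x(t)|$. The algebraic dual of $X$ is $\mathbb R^T$, with $f(x)=\sum_tf(t)x(t)$. So $X^*\subseteq\mathbb R^T$, and its weak-$*$ topology is that of pointwise convergence on $T$.

**Step 2 (the dual ball is $K$).** This step checks both inclusions. If $f\in K$, then $|f(x)|\le p(x)$ by definition of $p$, so $f\in B_{X^*}$. Conversely, let $f\in B_{X^*}$, let $A$ be a finite antichain, and put $x=\sum_{a\in A}\operatorname{sgn}(f(a))1_{\{a\}}$. Then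
$$\sum_{a\in A}|f(a)|=f(x)\le p(x)\le\sup_{g\in K}\sum_{a\in A}|g(a)|\le1,$$
so $f\in K$.

Thus the restricted weak Lemma implies AC. Conversely AC implies the weak Lemma, hence its restriction. $\blacksquare$

## 8. Points of minimal $\ell^2$-norm: proof of Theorem C

The part on the weak Lemma was proved in Section 6, Step 1. For the Strong Lemma let $D$ be an *arbitrary* nonempty set, with no linear order. By Section 2 we should not hope for compactness of $K_D$, but we only need *convex*-compactness in some suitable locally convex topology. The sets $F_i$ in Section 2 that forced a choice between two points $a,b$ were not convex. A convex set that contains $1_{\{a\}}$ and $1_{\{b\}}$ contains $\frac12 (1_{\{a\}}+1_{\{b\}})$, which prefers neither, and this is the unique point of least Euclidean norm on the segment. So the point of minimal norm, one level at a time, takes the place of the $\prec$-least coordinate.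

**Step 1 ($\ell^2$ without choice).** This step gives the two facts about $\ell^2$ that we need. For a set $Y$ let $\ell^2(Y)$ be the space of $x\in\mathbb R^Y$ with $\|x\|^2=\sup_S\sum_{y\in S}x(y)^2<\infty$, over finite $S\subseteq Y$. It is a normed space, by Minkowski's inequality on finite sets. The parallelogram law holds: it holds for sums over a finite $S$, and the suprema of sums of nonnegative functions are additive because the finite sets are directed.

*Every Cauchy filter base $\mathcal U$ on $\ell^2(Y)$ converges*, where Cauchy means that $\mathcal U$ has members of arbitrarily small diameter. For $y\in Y$ the sets $\{f(y):f\in U\}$, $U\in\mathcal U$, form a filter base on $\mathbb R$ with members of arbitrarily small diameter. By compactness of bounded closed intervals their closures have a common point, which is unique; call it $x(y)$. Given $\eta>0$, any member $U$ of diameter less than $\eta$ has $|f(y)-x(y)|\le\eta$ for all $f\in U$. So $\mathcal U$ converges to $x$ coordinatewise. Now let $U\in\mathcal U$ have diameter at most $\varepsilon$, let $f\in U$, and let $S\subseteq Y$ be finite. For every $\eta>0$ there is a $g\in U$ with $|g-x|\le\eta$ on $S$: take $g$ in a member contained in $U$ and in one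 suitable member for each $y\in S$. Since $\sum_S|f-g|^2\le\varepsilon^2$, letting $\eta\to0$ gives $\sum_S|f-x|^2\le\varepsilon^2$. Hence $x\in\ell^2(Y)$ and
$$\|f-x\|\le\varepsilon\quad\text{for all }f\in U,\text{ if }U\text{ has diameter}\le\varepsilon.\tag{4}$$

**Step 2 (the space).** This step puts $K$ into a product of Hilbert norms. Let
$$X'=\prod_{1\le\alpha<\lambda}\ell^2(T_\alpha)$$
with the product of the norm topologies; it is Hausdorff and locally convex. For $f\in K$ write $f_\alpha=f{\restriction}T_\alpha$. For finite $S\subseteq T_\alpha$, an antichain, $\sum_Sf^2\le(\sum_S|f|)^2\le1$. So $K\subseteq X'$ and $\|f_\alpha\|\le1$. The set $K$ is convex, and it is closed in $X'$ because convergence in $X'$ implies pointwise convergence.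

**Step 3 (a single level).** This step finds the limit at one level from a family of convex sets. Let $\mathcal C$ be a nonempty family of nonempty closed convex subsets of $K$, closed under finite intersections, and let $1\le\alpha<\lambda$. Put
$$m=\sup_{C\in\mathcal C}\inf_{f\in C}\|f_\alpha\|^2\le1,\qquad C_\delta=\{f\in C:\|f_\alpha\|^2\le m+\delta\}\quad(C\in\mathcal C,\ \delta>0).$$
Each $C_\delta$ is nonempty, because $\inf_C\|f_\alpha\|^2\le m$. Also $C_\delta\cap C'_{\delta'}\supseteq(C\cap C')_{\min(\delta,\delta')}$. Given $\delta$, there is a $C\in\mathcal C$ with $\inf_C\|f_\alpha\|^2\ge m-\delta$. For $f,g\in C_\delta$ we have $\frac12(f+g)\in C$ by convexity, so by the parallelogram law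
$$\big\|\tfrac12(f_\alpha-g_\alpha)\big\|^2=\tfrac12\|f_\alpha\|^2+\tfrac12\|g_\alpha\|^2-\big\|\tfrac12(f_\alpha+g_\alpha)\big\|^2\le(m+\delta)-(m-\delta)=2\delta.$$
So the images of the sets $C_\delta$ in $\ell^2(T_\alpha)$ form a Cauchy filter base. By Step 1 it has a unique limit $x_\alpha$, and no choice was made. Given $C\in\mathcal C$ and $\varepsilon>0$, by (4) there are $C'\in\mathcal C$ and $\delta>0$ with $\|f_\alpha-x_\alpha\|\le\varepsilon$ for all $f\in C'_\delta$. Hence
$$\varnothing\ne(C\cap C')_\delta\subseteq C\cap\{f\in K:\|f_\alpha-x_\alpha\|\le\varepsilon\}.\tag{5}$$

(For the example in Section 1: use $\ell^2(\omega)$ as the only factor and its closed unit ball in place of $K$, with $\mathcal C$ the finite intersections of the ball with the given closed convex sets. Then (5) says that the limit $x$ lies in the closure of every $C\in\mathcal C$, hence in every $C$. So the ball is convex-compact.)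

**Step 4 ($K$ is convex-compact in $X'$).** This step runs Step 3 through all levels. Let $\mathcal F$ be a family of closed convex subsets of $X'$ such that $\{K\cap F:F\in\mathcal F\}$ has the FIP. Let $\mathcal C_1$ consist of $K$ and all finite intersections of sets $K\cap F$, $F\in\mathcal F$. These are nonempty closed convex subsets of $K$, and $\mathcal C_1$ is closed under finite intersections. Given $\mathcal C_\alpha$ with these properties, $1\le\alpha<\lambda$, let $x_\alpha$ be the point that Step 3 gives for $\mathcal C=\mathcal C_\alpha$, and let $\mathcal C_{\alpha+1}$ consist of all $C$ and all
$$C\cap\{f\in K:\|f_\alpha-x_\alpha\|\le\varepsilon\},\qquad C\in\mathcal C_\alpha,\ \varepsilon>0.$$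
These sets are closed and convex, and nonempty by (5). The intersection of two of them is of the same form, with $C\cap C'$ and the smaller $\varepsilon$. At limits take unions; as the families increase, all properties persist. In this way we reach $\mathcal C_\lambda$ and $x=(x_\alpha)_{1\le\alpha<\lambda}\in X'$.

Let $F\in\mathcal F$, let $\alpha_1,\dots,\alpha_j$ be finitely many levels, and let $\varepsilon>0$. The sets $K\cap F$ and $\{f\in K:\|f_{\alpha_i}-x_{\alpha_i}\|\le\varepsilon\}$, $i\le j$, all belong to $\mathcal C_\lambda$, so they have a common point. This point of $K\cap F$ is $\varepsilon$-close to $x$ at the given levels. Hence $x\in\overline{K\cap F}=K\cap F$. The same argument with $K$ instead of $K\cap F$ gives $x\in K$. So $x\in K\cap\bigcap\mathcal F$.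

**Step 5 (conclusion).** This step applies Lemma 1. The set $K$ is a nonempty, convex and convex-compact subset of $X'$, so by the Strong Lemma it has an extremal point. Extremality depends only on the vector space structure, and not on the topology, so Lemma 1 applies, and $D$ is well-orderable. $\blacksquare$

In particular, the Strong Lemma yields AC with no help from Hahn–Banach, even in ZFA.

## 9. Multiple choice and the second Fraenkel model: proof of Theorem D

**MC implies the weak Lemma (ZFA).** With AC one finds an extremal point by maximizing continuous linear functionals, one after the other, on smaller and smaller faces. MC allows us to pick only finite *sets* of functions. A finite set can be summed, and the sum does not depend on an enumeration. For the sum to retain all information about its terms, we use strictly convex expressions, namely squares of seminorms; these also exist without Hahn–Banach.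

Let $K$ be nonempty, convex and compact in a Hausdorff locally convex space.

**Step 1 (a well-ordered list of finite sets).** This step uses MC. Let $Z$ be the set of pairs $(q,a)$ with $q$ a continuous seminorm and $a\in K$. By MC there is a function $m$ that assigns to each nonempty $Z'\subseteq Z$ a nonempty finite $m(Z')\subseteq Z'$. Put $\Phi_\alpha=m(Z\setminus\bigcup_{\beta<\alpha}\Phi_\beta)$ until $Z$ is exhausted. This happens, because the $\Phi_\alpha$ are distinct elements of the set $P(Z)$. Say $Z=\bigcup_{\alpha<\theta}\Phi_\alpha$.

**Step 2 (successive maximization).** This step shrinks $K$ to a set $C_\theta$. Let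
$$g_\alpha(x)=\sum_{(q,a)\in\Phi_\alpha}q(x-a)^2,$$
which is continuous and convex, and
$$C_0=K,\qquad C_{\alpha+1}=\{x\in C_\alpha:g_\alpha(x)=\max_{C_\alpha}g_\alpha\},\qquad C_\alpha=\bigcap_{\beta<\alpha}C_\beta\quad(\alpha\text{ a limit}).$$
By induction all $C_\alpha$, $\alpha\le\theta$, are nonempty and closed in $K$: a continuous real function on a nonempty compact set attains its maximum, and at limits we use compactness of $K$.

**Step 3 (midpoints in $C_\alpha$).** This step proves by induction on $\alpha\le\theta$: if $x=\frac12(y+z)\in C_\alpha$ with $y,z\in K$, then $y,z\in C_\alpha$, and $q(y-a)=q(z-a)$ for all $(q,a)\in\bigcup_{\beta<\alpha}\Phi_\beta$.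

For $\alpha=0$ there is nothing to prove. If $\alpha$ is a limit, then $x\in C_\beta$ for all $\beta<\alpha$, so $y,z\in C_\beta$ for all these $\beta$; and a pair in $\Phi_\beta$ is covered by the claim for $\beta+1<\alpha$. Suppose the claim holds for $\alpha$ and $x\in C_{\alpha+1}$. Then $y,z\in C_\alpha$. For $(q,a)\in\Phi_\alpha$ put $s=q(y-a)$ and $t=q(z-a)$. As $x-a=\frac12(y-a)+\frac12(z-a)$,
$$q(x-a)^2\le\tfrac14(s+t)^2\le\tfrac12(s^2+t^2),$$
and the second inequality is an equality only if $s=t$. Summing over $\Phi_\alpha$,
$$\max_{C_\alpha}g_\alpha=g_\alpha(x)\le\tfrac12\big(g_\alpha(y)+g_\alpha(z)\big)\le\max_{C_\alpha}g_\alpha.$$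
So equality holds throughout. Hence $g_\alpha(y)=g_\alpha(z)=\max_{C_\alpha}g_\alpha$, that is, $y,z\in C_{\alpha+1}$; and equality holds in every summand, so $q(y-a)=q(z-a)$ for all $(q,a)\in\Phi_\alpha$.

**Step 4 (a point of $C_\theta$ is extremal).** This step uses that all pairs have been treated. Take $x\in C_\theta$ and $x=\frac12(y+z)$ with $y,z\in K$. By Step 3, $q(y-a)=q(z-a)$ for all $(q,a)\in Z$. For $a=z$ this gives $q(y-z)=0$ for every continuous seminorm $q$. If $y\neq z$, there would be a convex balanced open neighbourhood $U$ of $0$ with $y-z\notin U$, and its Minkowski functional would be a continuous seminorm $q$ with $q(y-z)\ge1$. So $y=z$, and $x$ is extremal. $\square$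

**The model.** Work in ZFA with AC and with a set of atoms $A=\bigsqcup_{n\in\omega}A_n$, $|A_n|=2$. Let $\Gamma=\prod_n\operatorname{Sym}(A_n)$. It acts on the atoms and hence on all sets. For $E\subseteq A$ let $\operatorname{fix}(E)$ be the group of those $\pi\in\Gamma$ that fix every element of $E$. A finite set $E\subseteq A$ is a *support* of $x$ if every $\pi\in\operatorname{fix}(E)$ satisfies $\pi x=x$. The second Fraenkel model $\mathcal N$ consists of the objects that have a finite support and whose elements, elements of elements, and so on, all have finite supports. It is a model of ZFA. For example, $\{a\}$ with $a\in A_0$ has support $\{a\}$, and the sequence $n\mapsto A_n$ has empty support.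

**Step 5 (finite orbits).** This step states the special feature of this model. Every finite support can be enlarged to $E_n=A_0\cup\dots\cup A_n$ for some $n$, and $\operatorname{fix}(E_n)$ has index $2^{n+1}$ in $\Gamma$. So every $x\in\mathcal N$ has a finite $\Gamma$-orbit.

**Step 6 (MC holds in $\mathcal N$).** This step chooses in the ambient universe and then symmetrizes. Let $\mathcal Y\in\mathcal N$ be a family of nonempty sets with support $E$, and let $H=\operatorname{fix}(E)$. Then $H$ permutes $\mathcal Y$. In the ambient universe choose one $Y$ from each $H$-orbit in $\mathcal Y$, and some $y\in Y$. Put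
$$m(Y)=\{hy:\ h\in H,\ hY=Y\}.$$
It contains $y$, it is a subset of $Y$ since $hy\in hY=Y$, and it is finite by Step 5. Extend by $m(hY)=h\,m(Y)$ for $h\in H$. This is well defined: if $hY=h'Y$, then $h^{-1}h'$ lies in the stabilizer of $Y$ in $H$, which maps $m(Y)$ onto itself. The values of $m$ are finite sets of elements of $\mathcal N$; such sets lie in $\mathcal N$ (take the union of supports), and they are finite there as well. By construction $m$ has support $E$. So $m\in\mathcal N$.

**Step 7 (AC fails in $\mathcal N$).** This step uses the transpositions. Suppose $c\in\mathcal N$ is a choice function for $\{A_n:n\in\omega\}$, with support $E_n$. The transposition $\tau$ of $A_{n+1}$ lies in $\operatorname{fix}(E_n)$, so $\tau c=c$. As $\tau A_{n+1}=A_{n+1}$, we get $\tau(c(A_{n+1}))=c(A_{n+1})$. But $\tau$ moves both elements of $A_{n+1}$, a contradiction.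

**Step 8 (conclusion).** This step compares the two Lemmas in $\mathcal N$. By Step 6 and the first part, the weak Lemma holds in $\mathcal N$. If the Strong Lemma held there, then by Theorem C the set $A$ would be well-orderable in $\mathcal N$, and taking least elements would give a choice function for $\{A_n:n\in\omega\}$, against Step 7. So the Strong Lemma fails in $\mathcal N$. $\blacksquare$

The set that separates the two Lemmas in $\mathcal N$ is $K_A$, for $D=A$. By Section 8 it is convex-compact in $X'$, and by Lemma 1 it has no extremal point, since $A$ is not well-orderable. As the weak Lemma holds in $\mathcal N$, the set $K_A$ is not compact in $\mathbb R^T$ there, so the linear order in Lemma 2 cannot simply be omitted in ZFA. Over ZFA, then, the weak Lemma lies between MC and "every linearly orderable set is well-orderable", and it does not imply the Strong Lemma.
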